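\title{A Steklov functional of spherical caps without smooth maximizers on the one-holed torus}

\begin{abstract}
For a compact orientable surface $\Sigma$ with boundary and $0<r<\pi/2$, the functional $\Theta_r(\Sigma,g)$ combines the first two Steklov eigenvalues with frequency $2$, the boundary length and the area of a metric $g$. Lima and Menezes asked whether it has a maximizer for every topological type of $\Sigma$. We show that it does not: for genus one and one boundary component the supremum equals $8\pi(1-\cos r)$ and no smooth metric attains it. An extremal metric would have to be the pull-back of the spherical cap of radius $r$ under a branched double cover, and such a metric has conical points. If finitely many degenerate points are allowed, maximizers exist and we characterize them. The main step is a spectral inequality on the curve $\eta^2=b-z^3$, proved by a symmetry reduction and by explicit null vectors whose period conditions are written in terms of hypergeometric series.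
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Sigma$ be a compact connected orientable surface of genus $\gamma$ with $\ell\ge1$ boundary components, and fix $0<r<\pi/2$. Let $\mathcal M(\Sigma)$ be the space of smooth Riemannian metrics $g$ on $\Sigma$ for which the first Dirichlet eigenvalue of $-\Delta_g=-\operatorname{div}_g\nabla^g$ is greater than $2$. For such $g$ the number $2$ is not a Dirichlet eigenvalue, so each function $f$ on $\partial\Sigma$ has a unique extension $u$ with $\Delta_gu+2u=0$ in $\Sigma$. Put $\mathcal D_2f=\partial_\nu u$, where $\nu$ is the outward unit normal. This is a self-adjoint operator on a dense subspace of $L^2(\partial\Sigma,g)$ with discrete spectrum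
\[
\sigma_0(g,2)<\sigma_1(g,2)\le\sigma_2(g,2)\le\dots\to+\infty ,
\]
the \emph{Steklov eigenvalues with frequency $2$}. We write $\sigma_j(g)$ or $\sigma_j$ for short. With $|\partial\Sigma|_g$ the boundary length and $|\Sigma|_g$ the area, define
\[
\Theta_r(\Sigma,g)=\big[\sigma_0(g)\cos^2r+\sigma_1(g)\sin^2r\big]\,|\partial\Sigma|_g+2|\Sigma|_g,
\qquad
\Theta_r^*(\Sigma)=\sup_{g\in\mathcal M(\Sigma)}\Theta_r(\Sigma,g).
\]

The definition is modeled on the closed cap $B(r)=\{x_0\ge\cos r\}$ in the unit sphere $\mathbb S^2\subset\mathbb R^3$ with coordinates $(x_1,x_2,x_0)$. Linear functions satisfy $\Delta x_i+2x_i=0$ on $\mathbb S^2$, which explains the frequency. If $\vartheta$ is the distance from the center of the cap, then $x_0=\cos\vartheta$, $x_1+ix_2=\sin\vartheta\,e^{i\varphi}$ and $\nu=\partial_\vartheta$, so on $\partial B(r)$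
\begin{equation}\label{eq:capbc}
\partial_\nu x_0=-\tan r\;x_0,\qquad \partial_\nu x_i=\cot r\;x_i\ \ (i=1,2),\qquad x_0^2=\cos^2r,\qquad x_1^2+x_2^2=\sin^2r .
\end{equation}
The weights in $\Theta_r$ are the boundary values of $x_0^2$ and $x_1^2+x_2^2$. For the cap itself $\sigma_0=-\tan r$ and $\sigma_1=\cot r$ (Example~\ref{ex:cap}); since $-\tan r\cos^2r+\cot r\sin^2r=0$, the boundary term drops out and $\Theta_r=2|B(r)|=4\pi(1-\cos r)$.

It is known that
\begin{equation}\label{eq:known}
\Theta_r(\Sigma,g)\le4\pi(1-\cos r)(\gamma+\ell)\qquad\text{for all }g\in\mathcal M(\Sigma),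
\end{equation}
so $\Theta_r^*(\Sigma)<\infty$, and that for the disk equality holds exactly for the cap $B(r)$. Thus a maximizer exists on the disk. Lima and Menezes \cite{LM} write: ``It would be interesting to know whether maximizers exist for any topological type of $\Sigma$.'' The question is whether for every $\gamma\ge0$, $\ell\ge1$ and $r\in(0,\pi/2)$ some $g\in\mathcal M(\Sigma)$ satisfies $\Theta_r(\Sigma,g)=\Theta_r^*(\Sigma)$. The answer is no.

\begin{theorem}\label{thm:main}
Let $\Sigma$ have genus $1$ and one boundary component, and let $0<r<\pi/2$. Then $\Theta_r^*(\Sigma)=8\pi(1-\cos r)$, but $\Theta_r(\Sigma,g)<8\pi(1-\cos r)$ for every $g\in\mathcal M(\Sigma)$.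
\end{theorem}

So \eqref{eq:known} is sharp for the torus with one disk removed, and it is not attained. We make no claim about other topological types.

The supremum is attained in a slightly larger class. For a smooth metric $h$ and a smooth function $\Psi\ge0$ with finitely many zeros, all in the interior of $\Sigma$, put $g=\Psi h$ and
\begin{equation}\label{eq:q}
q_g(u)=\int_\Sigma|\nabla u|_h^2\,dv_h-2\int_\Sigma\Psi u^2\,dv_h,\qquad u\in H^1(\Sigma).
\end{equation}
The Dirichlet integral depends only on the conformal class and $\Psi\,dv_h=dv_g$, so $q_g$ depends only on $g$. Let $\widehat{\mathcal M}(\Sigma)$ be the set of such $g$ with $q_g>0$ on $H^1_0(\Sigma)\setminus\{0\}$. For smooth $g$ this says that the first Dirichlet eigenvalue exceeds $2$, so $\mathcal M(\Sigma)\subset\widehat{\mathcal M}(\Sigma)$. The numbers $\sigma_j$ and $\Theta_r$ make sense on $\widehat{\mathcal M}(\Sigma)$, with the equation $\Delta_hu+2\Psi u=0$ in place of $\Delta_gu+2u=0$ (Section~\ref{sec:prelim}). A \emph{conformal branched double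 cover} is a smooth map $\Phi:\Sigma\to B(r)$ with $\Phi(\partial\Sigma)\subset\partial B(r)$, holomorphic in the interior for the complex structure given by $h$ and an orientation, such that every interior point of $B(r)$ has exactly two preimages counted with multiplicity.

\begin{theorem}\label{thm:degenerate}
Let $\Sigma$ have genus $1$ and one boundary component. For every $0<r<\pi/2$,
\[
\max_{\widehat{\mathcal M}(\Sigma)}\Theta_r=\Theta_r^*(\Sigma)=8\pi(1-\cos r),
\]
and the maximum is attained. Moreover, $g\in\widehat{\mathcal M}(\Sigma)$ is a maximizer if and only if $g=\Phi^*g_{\mathbb S^2}$ for a conformal branched double cover $\Phi:\Sigma\to B(r)$ (which has exactly three branch points, all interior, so that $g$ has three conical points of angle $4\pi$) and $\sigma_1(g,2)=\cot r$.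
\end{theorem}

Here is the line of thought. Given $g$, take a conformal double cover $\Phi=(x_1,x_2,x_0)$ of the cap and use its components as test functions for $\sigma_1,\sigma_1,\sigma_0$. The three inequalities add up to $\Theta_r\le\int|\nabla\Phi|^2=8\pi(1-\cos r)$, and equality forces $g=\Phi^*g_{\mathbb S^2}$. On the disk the analogous map has degree one and the pull-back is smooth; on the one-holed torus the cover must branch and the pull-back degenerates. This gives the strict inequality (Section~\ref{sec:upper}), but it does not decide the question: the supremum might lie below the bound and be attained by a smooth metric of another kind. To exclude this we need one branched cover whose pull-back metric reaches the bound, that is, has $\sigma_1=\cot r$, and then we smooth it. The coordinates $x_1,x_2$ always have eigenvalue $\cot r$, but functions that change sign under the deck transformation may have a smaller one. They do when the branch points are close to the center of the cap (Example~\ref{ex:small}) or close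 to its boundary (Example~\ref{ex:large}). The core of the paper shows that for the covers $\eta^2=b-z^3$ a good value of $b$ exists in between. Section~\ref{sec:cap} reduces the theorems to this statement. Section~\ref{sec:sym} uses the symmetries of the curve to reduce it further to the existence of two special solutions, which are built in Sections~\ref{sec:null}--\ref{sec:signs}.

\section{The form $q_g$ and its eigenvalues}\label{sec:prelim}

In this section $\Sigma$ is arbitrary and $g=\Psi h\in\widehat{\mathcal M}(\Sigma)$. The space $H^1=H^1(\Sigma)$ is taken with respect to $h$; near $\partial\Sigma$ the metric $g$ is smooth, and $\nu$, $ds$ refer to $g$. We use the same letter for a quadratic form and its bilinear form. The product $\partial_\nu u\,ds$ is conformally invariant, so Green's formula reads $\int\langle\nabla u,\nabla v\rangle_h\,dv_h=-\int v\Delta_hu\,dv_h+\int_{\partial\Sigma}v\,\partial_\nu u\,ds$ for smooth $u$ and $v\in H^1$.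

\begin{lemma}\label{lem:coercive}
There are $c_g,M_g>0$ with $q_g(u)+M_g\int_{\partial\Sigma}u^2\,ds\ge c_g\|u\|_{H^1}^2$ for all $u\in H^1$.
\end{lemma}

\begin{proof}
Otherwise there are $u_n$ with $\|u_n\|_{H^1}=1$ and $q_g(u_n)+n\int_{\partial\Sigma}u_n^2\le1/n$. As $q_g(u_n)$ is bounded below, $\int_{\partial\Sigma}u_n^2\to0$. A subsequence converges weakly in $H^1$ and strongly in $L^2$ to some $u\in H^1_0$, and $q_g(u)\le\liminf q_g(u_n)\le0$. Hence $u=0$ by the definition of $\widehat{\mathcal M}(\Sigma)$. Then $\|u_n\|_{L^2}\to0$, and $q_g(u_n)\le1/n$ gives $\|\nabla u_n\|_{L^2}\to0$, contradicting $\|u_n\|_{H^1}=1$.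
\end{proof}

In particular $q_g$ is an inner product on $H^1_0$ equivalent to the standard one, so the Dirichlet problem for $\Delta_hu+2\Psi u=0$ is uniquely solvable and $\mathcal D_2$ is defined as before. To describe its spectrum, use the inner product $\langle u,v\rangle=q_g(u,v)+M_g\int_{\partial\Sigma}uv$ on $H^1$. The trace $H^1\to L^2(\partial\Sigma)$ is compact, so $\int_{\partial\Sigma}uv=\langle Au,v\rangle$ with $A\ge0$ compact, self-adjoint, and with kernel $H^1_0$. The spectral theorem gives eigenfunctions $\phi_0,\phi_1,\dots$ of $A$ that span $(H^1_0)^\perp$, with eigenvalues $(\sigma_j+M_g)^{-1}$, $\sigma_0\le\sigma_1\le\dots\to\infty$, normalized so that their traces are orthonormal. They satisfy $q_g(\phi_j,v)=\sigma_j\int_{\partial\Sigma}\phi_jv$ for all $v\in H^1$. By elliptic regularity this means that $\phi_j$ is smooth up to the boundary with $\Delta_h\phi_j+2\Psi\phi_j=0$ and $\partial_\nu\phi_j=\sigma_j\phi_j$; so the $\sigma_j$ are the eigenvalues of $\mathcal D_2$. Every $u\in H^1$ has an expansion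 $u=u_0+\sum a_j\phi_j$ with $u_0\in H_0^1$, and
\begin{equation}\label{eq:expansion}
q_g(u)=q_g(u_0)+\sum_j\sigma_ja_j^2,\qquad \int_{\partial\Sigma}u^2\,ds=\sum_ja_j^2 .
\end{equation}

\begin{lemma}\label{lem:var}
Let $g\in\widehat{\mathcal M}(\Sigma)$ and $u\in H^1$.
\begin{itemize}
\item[(a)] $q_g(u)\ge\sigma_0\int_{\partial\Sigma}u^2$. If equality holds, then $\Delta_hu+2\Psi u=0$ and $\partial_\nu u=\sigma_0u$.
\item[(b)] If $\int_{\partial\Sigma}u\phi_0=0$, then $q_g(u)\ge\sigma_1\int_{\partial\Sigma}u^2$.
\item[(c)] $\phi_0$ can be taken positive on $\Sigma$, boundary included, and $\sigma_0<\sigma_1$.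
\item[(d)] If $\lambda$ is a linear functional on $H^1$ and $q_g(v)\ge\sigma\int_{\partial\Sigma}v^2$ whenever $\lambda(v)=0$, then $\sigma_1\ge\sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) follow from \eqref{eq:expansion} and $q_g(u_0)>0$ for $u_0\ne0$. For (d), the span of $\phi_0,\phi_1$ contains $v\neq0$ with $\lambda(v)=0$, and \eqref{eq:expansion} gives $\int_{\partial\Sigma}v^2>0$ and $q_g(v)\le\sigma_1\int_{\partial\Sigma}v^2$. For (c), let $\phi$ be any $\sigma_0$-eigenfunction. Since $|\nabla|\phi||=|\nabla\phi|$ almost everywhere, $|\phi|$ gives equality in (a), so it is smooth, $\Delta_h|\phi|=-2\Psi|\phi|\le0$ and $\partial_\nu|\phi|=\sigma_0|\phi|$. By the strong minimum principle $|\phi|>0$ in the interior. At a boundary zero Hopf's lemma would give $\partial_\nu|\phi|<0$, whereas $\partial_\nu|\phi|=\sigma_0\cdot0$. So $\phi$ has no zero and has one sign. Two such functions are not orthogonal on $\partial\Sigma$, hence $\sigma_0<\sigma_1$.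
\end{proof}

The Dirichlet condition in the definition of $\mathcal M(\Sigma)$ enters exactly here: if $q_g(u)<0$ for some $u\in H_0^1$, then (a) fails for that $u$.

Degenerate metrics can be smoothed at no cost in the limit.

\begin{lemma}\label{lem:smooth}
For $g\in\widehat{\mathcal M}(\Sigma)$ there are $g_\varepsilon\in\mathcal M(\Sigma)$ with $\liminf_{\varepsilon\to0}\Theta_r(\Sigma,g_\varepsilon)\ge\Theta_r(\Sigma,g)$.
\end{lemma}

\begin{proof}
Let $\theta\ge0$ be smooth, supported away from $\partial\Sigma$ and positive at the zeros of $\Psi$. Then $g_\varepsilon=(\Psi+\varepsilon\theta)h$ is a smooth metric that agrees with $g$ near $\partial\Sigma$, and $|\Sigma|_{g_\varepsilon}\ge|\Sigma|_g$. With $C_1=2\max\theta/c_g$, Lemma~\ref{lem:coercive} gives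
\[
q_{g_\varepsilon}(u)=q_g(u)-2\varepsilon\int_\Sigma\theta u^2\,dv_h\ \ge\ (1-C_1\varepsilon)\,q_g(u)-C_1\varepsilon M_g\int_{\partial\Sigma}u^2\,ds .
\]
Let $C_1\varepsilon<1$. On $H_0^1\setminus\{0\}$ the right side is positive, so $g_\varepsilon\in\mathcal M(\Sigma)$. Taking for $u$ the first eigenfunction of $g_\varepsilon$ and using Lemma~\ref{lem:var}(a) for $g$, we get $\sigma_0(g_\varepsilon)\ge(1-C_1\varepsilon)\sigma_0(g)-C_1\varepsilon M_g$. Part (b) for $g$ and part (d) for $g_\varepsilon$, with $\lambda(v)=\int_{\partial\Sigma}v\phi_0$ and $\phi_0$ the first eigenfunction of $g$, give the same inequality for $\sigma_1$. The weights $\cos^2r$, $\sin^2r$ are positive, and the claim follows.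
\end{proof}

To move functions between a branched cover and its base we use that points have zero capacity.

\begin{lemma}\label{lem:points}
Let $U$ be a disk in $\mathbb C$ centered at $0$. If $u$ is locally $W^{1,2}$ on $\overline U\setminus\{0\}$ and $\int_U|\nabla u|^2<\infty$, then $u\in H^1(U)$.
\end{lemma}

\begin{proof}
The Lipschitz functions $\theta_\varepsilon$ equal to $0$ for $|z|\le\varepsilon^2$, to $1$ for $|z|\ge\varepsilon$, and to $\log(|z|/\varepsilon^2)/\log(1/\varepsilon)$ in between have $\int|\nabla\theta_\varepsilon|^2=2\pi/\log(1/\varepsilon)\to0$. For the truncation $u_n=\max(-n,\min(u,n))$, the functions $\theta_\varepsilon u_n\in H^1(U)$ converge in $H^1(U)$ as $\varepsilon\to0$, so $u_n\in H^1(U)$ and $\|\nabla u_n\|_{L^2}\le\|\nabla u\|_{L^2}$. By the Poincar\'e inequality $\|u_n\|_{L^2(U)}\le C(\|\nabla u_n\|_{L^2(U)}+\|u_n\|_{L^2(U')})$, with $U'\subset U$ a fixed annulus around $0$, the sequence $u_n$ is bounded in $H^1(U)$. Its weak limit is $u$.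
\end{proof}

\section{Double covers of the cap and the upper bound}\label{sec:upper}

From now on $\gamma=\ell=1$. Let $\mathbb D$ be the open unit disk and put
\[
\rho=\tan^2(r/2)\in(0,1),\qquad t=|z|,\quad \varphi=\arg z,\qquad s=\rho|z|^2,\qquad w=\frac{8\rho}{(1+s)^2}.
\]
Stereographic projection
\begin{equation}\label{eq:stereo}
z\longmapsto(x_1+ix_2,\;x_0)=\Big(\frac{2\sqrt\rho\,z}{1+s},\ \frac{1-s}{1+s}\Big)
\end{equation}
is a conformal diffeomorphism of $\overline{\mathbb D}$ onto $B(r)$. The round metric becomes $\frac w2|dz|^2$, so the equation $\Delta_{\mathbb S^2}u+2u=0$ becomes $\Delta u+wu=0$ with the flat Laplacian. On $|z|=1$ we have $x_0=\frac{1-\rho}{1+\rho}=\cos r$, $x_1+ix_2=\sin r\,z$ and $ds=\sin r\,d\varphi$. Through \eqref{eq:stereo} a conformal branched double cover $\Phi$ is the same as a map $\varpi:\Sigma\to\overline{\mathbb D}$ with the corresponding properties. We write $x_i$ also for $x_i\circ\Phi$.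

\begin{proposition}\label{prop:pullback}
Let $\Phi:\Sigma\to B(r)$ be a conformal branched double cover for the metric $h$. Then $d\Phi$ is invertible along $\partial\Sigma$, and $\Phi$ has exactly three branch points, all interior. Write $\hat g=\Phi^*g_{\mathbb S^2}=\Psi_\Phi h$, where $\Psi_\Phi=\frac12\sum_i|\nabla x_i|_h^2$. Then $\hat g$ has conical points of angle $4\pi$ at the branch points, and
\begin{equation}\label{eq:harm}
\Delta_hx_i=-2\Psi_\Phi\,x_i,\qquad \sum_i\int_\Sigma|\nabla x_i|^2_h\,dv_h=2|\Sigma|_{\hat g}=8\pi(1-\cos r).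
\end{equation}
Moreover $\hat g\in\widehat{\mathcal M}(\Sigma)$, $\sigma_0(\hat g)=-\tan r$, $\sigma_1(\hat g)\le\cot r$, and
\begin{equation}\label{eq:thetacover}
\Theta_r(\Sigma,\hat g)=8\pi(1-\cos r)+\sin^2r\,\big(\sigma_1(\hat g)-\cot r\big)\,|\partial\Sigma|_{\hat g}.
\end{equation}
\end{proposition}

\begin{proof}
By the maximum principle $|\varpi|<1$ in the interior. Near $\partial\Sigma$ the function $\log|\varpi|$ is harmonic and negative, and it vanishes on $\partial\Sigma$; Hopf's lemma gives $d\varpi\ne0$ there, and a nonzero conformal linear map is invertible. So $\varpi$ is unramified along the boundary and the Riemann--Hurwitz formula $\chi(\Sigma)=2\chi(\overline{\mathbb D})-n$ applies, where $n$ is the number of branch points, all simple because the degree is $2$. As $\chi(\Sigma)=-1$, $n=3$. Near a branch point over $p$ there is a coordinate $\zeta$ with $\varpi-p=\zeta^2$, and $\hat g=2w|\zeta|^2|d\zeta|^2$: a cone of angle $4\pi$, with $\Psi_\Phi$ vanishing exactly at $\zeta=0$. Off the branch points $\Phi$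 is a local isometry for $\hat g$ and $\Delta_h=\Psi_\Phi\Delta_{\hat g}$; this gives the equation in \eqref{eq:harm}, which extends by continuity. The area of $\hat g$ is $2|B(r)|=4\pi(1-\cos r)$. Near $\partial\Sigma$ the local isometry transports \eqref{eq:capbc} to $\Sigma$.

Since $r<\pi/2$, we have $x_0\ge\cos r>0$ and may write $u=x_0v$ for $u\in H^1$. Expanding both sides shows $|\nabla u|^2=x_0^2|\nabla v|^2+\langle\nabla x_0,\nabla(x_0v^2)\rangle$. Green's formula for the last term, with \eqref{eq:harm} and \eqref{eq:capbc}, yields for smooth $u$, and by density for all $u\in H^1$,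
\begin{equation}\label{eq:ground}
q_{\hat g}(u)+\tan r\int_{\partial\Sigma}u^2\,ds=\int_\Sigma x_0^2\,|\nabla v|_h^2\,dv_h .
\end{equation}
If $u\in H_0^1$ and $q_{\hat g}(u)\le0$, then $v$ is a constant with zero trace, so $u=0$; thus $\hat g\in\widehat{\mathcal M}(\Sigma)$. Also \eqref{eq:ground} shows $\sigma_0\ge-\tan r$, and $x_0$ is an eigenfunction for $-\tan r$. The function $x_1$ is an eigenfunction for $\cot r>\sigma_0$, so $\sigma_1\le\cot r$. Finally \eqref{eq:thetacover} follows from $-\tan r\cos^2r=-\cot r\sin^2r$.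
\end{proof}

Every conformal structure on $\Sigma$ carries such a cover. This is where the topology is used: the double of $\Sigma$ has genus $2$, and genus $2$ surfaces are hyperelliptic.

\begin{lemma}\label{lem:cover}
For every smooth metric $h$ on $\Sigma$ there is a conformal branched double cover $\varpi:\Sigma\to\overline{\mathbb D}$.
\end{lemma}

\begin{proof}
Every boundary point has an $h$-conformal chart onto a half-disk that is a diffeomorphism up to the boundary. Gluing $\Sigma$ to a copy with the opposite orientation along $\partial\Sigma$ and extending these charts by reflection gives the \emph{double}: a closed Riemann surface $\hat\Sigma\supset\Sigma$ with an antiholomorphic involution $\iota$ that exchanges the two halves and has fixed set $\partial\Sigma$. Since $\chi(\hat\Sigma)=2\chi(\Sigma)=-2$, the genus is $2$. We recall that a closed Riemann surface of genus $2$ has a unique holomorphic involution $J$ with $\hat\Sigma/J\cong\mathbb P^1$, and that $J$ has six fixed points. The map $\iota J\iota$ is an involution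 of the same kind, so $\iota J=J\iota$, and $J$ preserves the circle $\partial\Sigma$. It is not the identity on this circle, by the identity theorem.

An orientation-preserving involution of a circle with a fixed point is the identity: cut at the fixed point to get an increasing involution of an interval. A homeomorphism of a circle with three fixed points preserves orientation. So $J$ has at most two fixed points on $\partial\Sigma$. If $J$ exchanged the two halves, all six fixed points would lie on $\partial\Sigma$. Hence $J(\Sigma)=\Sigma$. Then $J|_{\partial\Sigma}$ preserves the boundary orientation, and therefore has no fixed point.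

The involution $\iota$ descends to an antiholomorphic involution $\hat\iota$ of $\hat\Sigma/J\cong\mathbb P^1$. The class of $P$ is fixed by $\hat\iota$ if and only if $\iota P=P$ or $\iota P=JP$. In the second case $P\in\partial\Sigma$, because $J$ preserves the halves and $\iota$ exchanges them; then $JP=\iota P=P$, which we excluded. So the fixed set of $\hat\iota$ is $\partial\Sigma/J\ne\emptyset$. An antiholomorphic involution of $\mathbb P^1$ with a fixed point is conjugate to $z\mapsto1/\bar z$ by a M\"obius map. Thus the quotient map can be taken as $\varpi:\hat\Sigma\to\mathbb P^1$ with $\varpi\circ\iota=1/\overline\varpi$ and $\varpi^{-1}(\partial\mathbb D)=\partial\Sigma$. The interior of $\Sigma$ is connected, so after replacing $\varpi$ by $1/\varpi$ if necessary it is mapped into $\mathbb D$, and the other half into the exterior of $\overline{\mathbb D}$. Both preimages of a point of $\mathbb D$ then lie in $\Sigma$.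
\end{proof}

\begin{proposition}\label{prop:upper}
For every $g\in\widehat{\mathcal M}(\Sigma)$ we have $\Theta_r(\Sigma,g)\le8\pi(1-\cos r)$. If equality holds, then $g=\Phi^*g_{\mathbb S^2}$ for a conformal branched double cover $\Phi$.
\end{proposition}

\begin{proof}
Let $g=\Psi h$, let $\varpi$ be as in Lemma~\ref{lem:cover}, and let $\phi_0>0$ be the first eigenfunction of $g$. To use $x_1,x_2$ as test functions for $\sigma_1$ they must be orthogonal to $\phi_0$, and we arrange this with an automorphism of the disk. For $\xi\in\mathbb D$ put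
\[
\psi_\xi(z)=\frac{z+\xi}{1+\bar\xi z},\qquad Z(\xi)=\frac{\int_{\partial\Sigma}\phi_0\,(\psi_\xi\circ\varpi)\,ds}{\int_{\partial\Sigma}\phi_0\,ds}.
\]
If $\xi\to\xi_0\in\partial\mathbb D$ and $z\in\partial\mathbb D\setminus\{-\xi_0\}$, then $\psi_\xi(z)\to\frac{z+\xi_0}{1+\bar\xi_0z}=\xi_0$. The set $\varpi^{-1}(-\xi_0)$ is finite, so $Z(\xi)\to\xi_0$ by dominated convergence. Hence $Z$ extends continuously to $\overline{\mathbb D}$ by the identity on $\partial\mathbb D$. If $Z$ had no zero, $Z/|Z|$ would be a retraction of $\overline{\mathbb D}$ onto $\partial\mathbb D$, which Brouwer's theorem forbids. So $Z(\xi)=0$ for some $\xi\in\mathbb D$. Let $\Phi$ be the cover given by $\psi_\xi\circ\varpi$. As $x_1+ix_2=\sin r\,\psi_\xi\circ\varpi$ on $\partial\Sigma$, we have $\int_{\partial\Sigma}\phi_0x_i=0$ for $i=1,2$.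

Lemma~\ref{lem:var} gives $q_g(x_0)\ge\sigma_0\int_{\partial\Sigma}x_0^2$ and $q_g(x_i)\ge\sigma_1\int_{\partial\Sigma}x_i^2$ for $i=1,2$. Add the three inequalities. On the left use $x_0^2+x_1^2+x_2^2=1$ and \eqref{eq:harm}, on the right the boundary values in \eqref{eq:capbc}:
\[
8\pi(1-\cos r)-2|\Sigma|_g\ \ge\ \big[\sigma_0\cos^2r+\sigma_1\sin^2r\big]\,|\partial\Sigma|_g .
\]
This is the bound. If equality holds, it holds in the inequality for $x_0$, so $\Delta_hx_0=-2\Psi x_0$ by Lemma~\ref{lem:var}(a). Comparing with \eqref{eq:harm} and dividing by $x_0\ge\cos r>0$, we get $\Psi=\Psi_\Phi$.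
\end{proof}

\section{The cap, the curves $\eta^2=b-z^3$, and the key inequality}\label{sec:cap}

By \eqref{eq:thetacover} we need a cover with $\sigma_1\ge\cot r$. We first prove this inequality for the cap, by a method that also works on sectors; the sector version is used throughout.

Let $V=\{te^{i\varphi}:0<t<1,\ \varphi\in I\}$, where $I$ is an open interval of length at most $\pi$, or $V=\mathbb D$ with $I=\mathbb R/2\pi\mathbb Z$. With $dA$ the Euclidean area, put
\[
Q_V(f)=\int_V\big(|\nabla f|^2-wf^2\big)\,dA-\cos r\int_If(e^{i\varphi})^2\,d\varphi,\qquad f\in H^1(V).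
\]
Since $\cot r\,ds=\cos r\,d\varphi$, the form $Q_{\mathbb D}$ is $q-\cot r\int_{\partial}u^2ds$ for the round cap. In polar coordinates $|\nabla f|^2dA=(tf_t^2+f_\varphi^2/t)\,dt\,d\varphi$, and the angular frequencies $0$ and $1$ lead to the forms
\[
\mathcal R_0(k)=\int_0^1\big(tk'^2-wtk^2\big)dt,\qquad
\mathcal R_1(k)=\int_0^1\Big(tk'^2+\frac{k^2}t-wtk^2\Big)dt-\cos r\;k(1)^2
\]
on functions $k$ that are locally absolutely continuous on $(0,1]$. Each has a positive solution of its Euler equation: $x_0=\frac{1-s}{1+s}$ and $\chi=\frac t{1+s}$, the radial parts of $x_0$ and of $x_1/2\sqrt\rho$.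

\begin{lemma}\label{lem:radial}
(a) If $\int_0^1(tk'^2+k^2/t)\,dt<\infty$, then $\mathcal R_1(k)=\int_0^1t\,(k'-\chi'k/\chi)^2dt\ge0$.

(b) If $\int_0^1tk'^2dt<\infty$ and $k(1)=0$, then $\mathcal R_0(k)=\int_0^1t\,(k'-x_0'k/x_0)^2dt\ge0$, with equality only for $k=0$.
\end{lemma}

\begin{proof}
Put $m_1=t\chi'/\chi=\frac{1-s}{1+s}$ and $m_0=tx_0'/x_0=-\frac{4s}{1-s^2}$; here $s\le\rho<1$. Using $t\,ds/dt=2s$ and $wt^2=8s/(1+s)^2$, we find
\[
tm_1'=-\frac{4s}{(1+s)^2}=1-wt^2-m_1^2,\qquad tm_0'=-\frac{8s(1+s^2)}{(1-s^2)^2}=-wt^2-m_0^2 .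
\]
Expand $t(k'-m_nk/t)^2=tk'^2-m_n(k^2)'+m_n^2k^2/t$ and integrate the middle term by parts over $[\varepsilon,1]$:
\[
\int_\varepsilon^1t\Big(k'-\frac{m_nk}t\Big)^2dt=\int_\varepsilon^1\Big(tk'^2+\frac{n^2k^2}t-wtk^2\Big)dt-m_n(1)k(1)^2+m_n(\varepsilon)k(\varepsilon)^2 .
\]
In (a), $m_1(1)=\cos r$. Also $2|kk'|\le tk'^2+k^2/t$ is integrable, so $k^2$ has a limit at $0$, which is $0$ because $\int k^2/t<\infty$. In (b), the Cauchy--Schwarz inequality gives $k(\varepsilon)^2\le|\log\varepsilon|\int_0^1tk'^2$, while $m_0(\varepsilon)=O(\varepsilon^2)$. Equality in (b) forces $k$ to be a multiple of $x_0$, and $x_0(1)=\cos r\neq0$.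
\end{proof}

Recall Wirtinger's inequalities $\int_I\psi'^2\ge\mu\int_I\psi^2$: $\mu=1$ for $\psi$ of mean zero on $\mathbb R/2\pi\mathbb Z$; $\mu=(\pi/|I|)^2$ for $\psi$ of mean zero on an interval; $\mu=(\pi/2|I|)^2$ for $\psi$ vanishing at one end of an interval.

\begin{lemma}\label{lem:sector}
Let $f\in H^1(V)$.
\begin{itemize}
\item[(a)] If $\mu>0$ and $\int_If_\varphi^2\,d\varphi\ge\mu\int_If^2\,d\varphi$ for almost every $t$, then $Q_V(f)\ge(\mu-1)\iint f^2\,\frac{dt\,d\varphi}t$, and the integral is finite.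
\item[(b)] Suppose $\int_If(e^{i\varphi})\,d\varphi=0$. Then $Q_V(f)\ge0$. If $|I|<\pi$ and $f\ne0$, then $Q_V(f)>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The hypothesis gives $\mu\iint f^2/t\le\iint f_\varphi^2/t<\infty$, so for almost every $\varphi$ the function $f(\cdot,\varphi)$ is admissible in Lemma~\ref{lem:radial}(a), and
\[
Q_V(f)=\int_I\mathcal R_1\big(f(\cdot,\varphi)\big)\,d\varphi+\iint\frac{f_\varphi^2-f^2}t\,dt\,d\varphi .
\]
(b) Write $f=f_0(t)+f_\perp$ with $f_0$ the mean over $\varphi\in I$. Then $\int tf_0'^2<\infty$ by the Cauchy--Schwarz inequality, and $f_0(1)=0$ by assumption. The functions $f_\perp$, $\partial_tf_\perp$ and the trace of $f_\perp$ on the arc have angular mean zero, so the cross terms vanish and $Q_V(f)=|I|\,\mathcal R_0(f_0)+Q_V(f_\perp)$. Apply Lemma~\ref{lem:radial}(b) to $f_0$ and part (a) to $f_\perp$, with the mean-zero Wirtinger constant $\mu\ge1$; it exceeds $1$ if $|I|<\pi$.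
\end{proof}

\begin{example}\label{ex:cap}
For the cap itself, the proof of \eqref{eq:ground} applies without change. It shows that the round metric lies in $\mathcal M$ and that $\sigma_0=-\tan r$. Lemma~\ref{lem:sector}(b) with $V=\mathbb D$ and Lemma~\ref{lem:var}(d) give $\sigma_1\ge\cot r$, and $x_1$ gives equality.
\end{example}

The proof shows what matters: angular frequency at least $1$ is harmless. A double cover brings in half-integer frequencies, and $\frac12<1$. We study this on a family with many symmetries. Let $\omega=e^{2\pi i/3}$, $a\in(0,1)$, $b=a^3$, and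
\[
S=S_b=\{(z,\eta)\in\mathbb C^2:\ \eta^2=b-z^3,\ |z|\le1\},\qquad J(z,\eta)=(z,-\eta).
\]
The roots $a,a\omega,a\omega^2$ of $b-z^3$ are simple and lie in $\mathbb D$, so $S$ is a smooth connected bordered Riemann surface, with smooth conformal metric $h=|dz|^2+|d\eta|^2$, and $z$ is a double cover of $\overline{\mathbb D}$ branched over the three roots. Continuing $\eta$ once around $|z|=1$ multiplies it by $(-1)^3$, so $\partial S$ is connected. Since $\chi(S)=2-3=-1$, the genus is $1$, and we identify $S$ with $\Sigma$ by a diffeomorphism. Let $\hat g=\frac w2|dz|^2=\Psi h$ be the pull-back of the round metric and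
\[
Q(u)=\int_S|\nabla u|^2-\int_Swu^2\,dA-\cos r\int_{\partial S}u^2\,d\varphi=q_{\hat g}(u)-\cot r\int_{\partial S}u^2\,ds,\qquad u\in H^1(S),
\]
with $dA$ and $d\varphi$ pulled back by $z$. \emph{Odd} and \emph{even} always refer to $J$.

\begin{proposition}\label{prop:key}
For every $\rho\in(0,1)$ there is $b\in(0,1)$ such that $Q(u)\ge0$ for all odd $u\in H^1(S_b)$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:degenerate} from Proposition~\ref{prop:key}]
Take $b$ from the proposition and let $u\in H^1(S)$ with $\int_{\partial S}u\,ds=0$. Write $u=u_e+u_o$ with $u_e$ even and $u_o$ odd. As $J$ preserves $Q$ and $ds$, we have $Q(u)=Q(u_e)+Q(u_o)$ and $\int_{\partial S}u_o\,ds=0$, hence $\int_{\partial S}u_e\,ds=0$. The function $u_e$ descends to $f$ on $\mathbb D$, with $f\in H^1(\mathbb D)$ by Lemma~\ref{lem:points}, and $Q(u_e)=2Q_{\mathbb D}(f)\ge0$ by Lemma~\ref{lem:sector}(b). So $Q(u)\ge0$, and Lemma~\ref{lem:var}(d) gives $\sigma_1(\hat g)\ge\cot r$. By Proposition~\ref{prop:pullback},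 $\sigma_1(\hat g)=\cot r$ and $\Theta_r(\Sigma,\hat g)=8\pi(1-\cos r)$.

With Proposition~\ref{prop:upper}, the maximum of $\Theta_r$ over $\widehat{\mathcal M}(\Sigma)$ is $8\pi(1-\cos r)$ and is attained. A maximizer is a pull-back metric by Proposition~\ref{prop:upper}, and a pull-back metric is a maximizer if and only if $\sigma_1=\cot r$, by \eqref{eq:thetacover}. Lemma~\ref{lem:smooth} applied to $\hat g$ gives $\Theta_r^*(\Sigma)\ge8\pi(1-\cos r)$, and $\mathcal M(\Sigma)\subset\widehat{\mathcal M}(\Sigma)$ gives the reverse inequality. A pull-back metric vanishes at its three branch points, so it is not in $\mathcal M(\Sigma)$; hence the inequality is strict on $\mathcal M(\Sigma)$.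
\end{proof}

The rest of the paper proves Proposition~\ref{prop:key}. The value of $b$ has to be chosen with care.

\begin{example}\label{ex:small}
For fixed $\rho$ the inequality fails for small $a$. Over the annulus $a<t<1$ the cover is connected, with angle $\tilde\varphi\in\mathbb R/4\pi\mathbb Z$ lifting $\varphi$, and $J$ acts by $\tilde\varphi\mapsto\tilde\varphi+2\pi$. Let $k_\varepsilon=\chi\cdot\min(1,\max(0,t/\varepsilon-1))$. For $a<\varepsilon$ the function $u=k_\varepsilon(t)\cos(\tilde\varphi/2)$, extended by zero, is odd, and $Q(u)=2\pi\big[\mathcal R_1(k_\varepsilon)-\frac34\int_0^1k_\varepsilon^2\,dt/t\big]$. On $[0,2\varepsilon]$ we have $|k_\varepsilon|\le t$ and $|k_\varepsilon'|\le3$, so as $\varepsilon\to0$ the bracket tends to $\mathcal R_1(\chi)-\frac34\int_0^1\chi^2dt/t=-\frac34\int_0^1\chi^2dt/t<0$.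
\end{example}

\section{Symmetry reduction to two null vectors}\label{sec:sym}

A \emph{null vector} on $S$ is a function $0\ne u\in H^1(S)$ with $Q(u,v)=0$ for all $v\in H^1(S)$, that is, an eigenfunction for $\cot r$. Estimating $Q$ from below on all odd functions is hard, but there is an indirect route. If $Q$ has at most one nonpositive direction on a space, and a null vector occupies this direction, then no negative direction is left.

\begin{lemma}\label{lem:index}
Let $Q$ be a symmetric bilinear form on a real vector space $X$, and $\lambda$ a linear functional with $Q(u)>0$ for $0\ne u\in\ker\lambda$. If some $u^*\ne0$ in $X$ satisfies $Q(u^*,v)=0$ for all $v\in X$, then $Q\ge0$ on $X$.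
\end{lemma}

\begin{proof}
Suppose $Q(v)<0$. Then $u^*,v$ are independent since $Q(u^*)=0$, and $Q(\alpha u^*+\beta v)=\beta^2Q(v)\le0$. But the span of $u^*,v$ contains a nonzero element of $\ker\lambda$.
\end{proof}

Symmetry cuts the odd functions into spaces to which the lemma applies, because it confines the problem to narrow sectors, where Wirtinger constants exceed $1$. Let
\[
\Omega(z,\eta)=(\omega z,\eta),\qquad C(z,\eta)=(\bar z,\bar\eta).
\]
These maps preserve $S$, $h$ and $Q$, commute with $J$, and satisfy $\Omega^3=C^2=1$, $\Omega C=C\Omega^{-1}$. On $[-1,a]$ we have $\eta^2\ge0$, on $[a,1]$ we have $\eta^2\le0$, and on the ray $\arg z=\pi/3$ we have $\omega\bar z=z$ and $\eta^2=b+t^3>0$. Hence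
\begin{equation}\label{eq:fixed}
C,\ JC,\ \Omega C\ \text{ fix all points over }\ [-1,a],\ \ [a,1],\ \ \{\arg z=\pi/3\},\ \text{ respectively.}
\end{equation}
Each of these antiholomorphic involutions $R$ exchanges the two sides of an arc that it fixes. If $u\in H^1(S)$ and $u\circ R=-u$, the traces of $u$ from the two sides are equal and opposite, so $u=0$ on the arc.

Consider the following spaces of odd functions in $H^1(S)$:
\[
\begin{aligned}
X_-&=\{u\circ C=-u\},\\
X_0&=\{u\circ C=u,\ u+u\circ\Omega+u\circ\Omega^2=0\},\\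
X_+&=\{u\circ C=u,\ u\circ\Omega=u\}.
\end{aligned}
\]

\begin{lemma}\label{lem:split}
If $Q\ge0$ on $X_-$ and on $X_+$, then $Q\ge0$ on all odd functions.
\end{lemma}

\begin{proof}
An odd $u$ is the sum of its $C$-odd part and its $C$-even part $v$, and these are $Q$-orthogonal because $C$ preserves $Q$. For $C$-even $v$ we have $v\circ\Omega\circ C=v\circ C\circ\Omega^{-1}=v\circ\Omega^2$ and likewise $v\circ\Omega^2\circ C=v\circ\Omega$. So $v_+=\frac13(v+v\circ\Omega+v\circ\Omega^2)$ lies in $X_+$ and $v_0=v-v_+$ in $X_0$. Also $3Q(v_+,v_0)=\sum_jQ(v_+,v_0\circ\Omega^j)=0$. It remains to treat $v\in X_0$. The function $v'=v\circ\Omega-v\circ\Omega^2$ lies in $X_-$. By invariance $Q(v,v\circ\Omega)=Q(v\circ\Omega,v\circ\Omega^2)=Q(v\circ\Omega^2,v)$, and pairing $v+v\circ\Omega+v\circ\Omega^2=0$ with $v$ shows that the common value is $-\frac12Q(v)$. Hence $Q(v')=2Q(v)+Q(v)=3Q(v)$, and $Q(v)\ge0$.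
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw (0,0) circle (1);
\draw (0,0)--(1,0);
\draw (0,0)--(120:1);
\draw[line width=1.6pt] (0,0)--(-1,0);
\fill (0:0.5) circle (0.04);
\fill (120:0.5) circle (0.04);
\fill (240:0.5) circle (0.04);
\node at (55:0.58) {$V_1$};
\node at (152:0.66) {$V_2$};
\node[below] at (0.5,0) {$a$};
\begin{scope}[shift={(1.8,-0.65)},scale=1.6]
\draw (0,0)--(1,0) arc (0:60:1) -- cycle;
\draw[line width=1.6pt] (0.5,0)--(1,0);
\fill (0.5,0) circle (0.025);
\node at (30:0.62) {$V_3$};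
\node[below] at (0,0) {$0$};
\node[below] at (0.5,0) {$a$};
\node[below] at (1,0) {$1$};
\end{scope}
\end{tikzpicture}
\caption{The dots are the branch values $a\omega^j$ of $z:S_b\to\overline{\mathbb D}$. Left: a function in $X_-$ is determined by one sheet over each of the sectors $V_1$ (angle $2\pi/3$) and $V_2$ (angle $\pi/3$), and vanishes over the thick segment. Right: a function in $X_+$ is determined by one sheet over the sector $V_3$ (angle $\pi/3$), and vanishes over the thick segment $[a,1]$.}
\label{fig:sectors}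
\end{figure}

Let $V_1,V_2,V_3$ be the sectors with angle intervals $(0,\frac{2\pi}3)$, $(\frac{2\pi}3,\pi)$, $(0,\frac\pi3)$; see Figure~\ref{fig:sectors}. They are simply connected and contain no branch value, so each has two sheets over it, exchanged by $J$.

\begin{lemma}\label{lem:minus}
If $X_-$ contains a null vector, then $Q\ge0$ on $X_-$.
\end{lemma}

\begin{proof}
Fix one sheet over $V_1$ and one over $V_2$, and let $u_i\in H^1(V_i)$ be the restrictions of $u\in X_-$. The maps $1,J,C,JC$ carry these two sheets onto all eight sheets over $V_1,V_2$ and their complex conjugates, and they change $u$ only by a sign. So $Q(u)=4[Q_{V_1}(u_1)+Q_{V_2}(u_2)]$. By \eqref{eq:fixed}, $u_2=0$ on the ray $\arg z=\pi$; the Wirtinger constant is $(\pi/(2\pi/3))^2=\frac94$, and Lemma~\ref{lem:sector}(a) gives $Q_{V_2}(u_2)>0$ unless $u_2=0$. Let $\lambda(u)=\int_0^{2\pi/3}u_1(e^{i\varphi})\,d\varphi$. If $\lambda(u)=0$, Lemma~\ref{lem:sector}(b) gives $Q_{V_1}(u_1)>0$ unless $u_1=0$. Now apply Lemma~\ref{lem:index}.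
\end{proof}

For $X_+$ we get more, namely monotonicity in $a$. Put
\[
\mathcal F_a=\{f\in H^1(V_3):\ f=0\text{ on }[a,1]\}.
\]
The form $Q_{V_3}$ does not depend on $a$, and $\mathcal F_a\subset\mathcal F_{a'}$ for $a\le a'$.

\begin{lemma}\label{lem:plus}
Restriction to one sheet over $V_3$ is a bijection $X_+\to\mathcal F_a$, $u\mapsto f$, and $Q(u)=12\,Q_{V_3}(f)$. If $X_+$ contains a null vector for $S_{a'^3}$, then $Q\ge0$ on the space $X_+$ of $S_{a^3}$ for every $a\le a'$.
\end{lemma}

\begin{proof}
The group $\mathcal G$ generated by $J,\Omega,C$ is the product of $\{1,J\}$ and the dihedral group $\langle\Omega,C\rangle$ of order $6$. The latter permutes the six sectors of angle $\pi/3$ bounded by the rays $\arg z\in\frac\pi3\mathbb Z$ simply transitively, and $J$ exchanges the two sheets over each sector; so $\mathcal G$ permutes the twelve sheets simply transitively. Let $\epsilon:\mathcal G\to\{\pm1\}$ be the character with $\epsilon(J)=-1$, $\epsilon(\Omega)=\epsilon(C)=1$. Then $u\in X_+$ means $u\circ R=\epsilon(R)u$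 for $R\in\mathcal G$. This gives injectivity and the factor $12$, and $f\in\mathcal F_a$ because $\epsilon(JC)=-1$ and $JC$ fixes the points over $[a,1]$.

Conversely let $f\in\mathcal F_a$, viewed on the chosen sheet $\Sigma_0$, and define $u(RP)=\epsilon(R)f(P)$ for $P\in\Sigma_0$, $R\in\mathcal G$. The interior edges of $\Sigma_0$ lie over $(0,a)$, $(a,1)$ and $\{\arg z=\pi/3\}$; they are fixed pointwise by $R'=C$, $JC$, $\Omega C$, and $R'\Sigma_0$ is the sheet adjacent to $\Sigma_0$ along the edge. Along the image of such an edge under $R$, the sheets $R\Sigma_0$ and $RR'\Sigma_0$ meet, and the traces of $u$ are $\epsilon(R)f$ and $\epsilon(R)\epsilon(R')f$. They agree, since $\epsilon(C)=\epsilon(\Omega C)=1$ and $f=0$ on the edge with $\epsilon(R')=-1$. So $u$ is locally $W^{1,2}$ away from the branch points and the points over $0$, has finite Dirichlet integral, and lies in $H^1(S)$ by Lemma~\ref{lem:points}. By construction $u\in X_+$.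

Let $u^*$ be a null vector in $X_+$ for $S_{a'^3}$ and $0\neq f^*\in\mathcal F_{a'}$ its restriction. By the bijection, $Q_{V_3}(f^*,f)=0$ for all $f\in\mathcal F_{a'}$. Lemma~\ref{lem:sector}(b) and Lemma~\ref{lem:index}, with $\lambda$ the integral over the arc, give $Q_{V_3}\ge0$ on $\mathcal F_{a'}\supset\mathcal F_a$.
\end{proof}

\begin{example}\label{ex:large}
For fixed $\rho$ the inequality $Q\ge0$ fails on $X_+$ for $a$ close to $1$. Green's formula on $V_3$, with $\partial_\nu x_0=0$ on the straight edges and \eqref{eq:capbc} on the arc, gives $Q_{V_3}(x_0)=-\frac\pi3(\tan r+\cot r)\sin r\cos^2r<0$. With the cutoffs of Lemma~\ref{lem:points} centered at $z=1$, $\theta_\varepsilon x_0\to x_0$ in $H^1(V_3)$, and $\theta_\varepsilon x_0\in\mathcal F_a$ as soon as $1-a\le\varepsilon^2$. In contrast, the test function of Example~\ref{ex:small} lies in $X_-$: $C$ reverses $\tilde\varphi$ and fixes $\tilde\varphi=\pi$, so it acts by $\tilde\varphi\mapsto2\pi-\tilde\varphi$, which changes the sign of $\cos(\tilde\varphi/2)$.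
\end{example}

So $X_-$ obstructs for small $a$ and $X_+$ for large $a$. Lemmas~\ref{lem:split}, \ref{lem:minus} and~\ref{lem:plus} combine to the following criterion.

\begin{proposition}\label{prop:criterion}
Let $0<a_-\le a_+<1$. If $S_{a_-^3}$ carries a null vector in $X_-$ and $S_{a_+^3}$ carries a null vector in $X_+$, then $Q\ge0$ on all odd functions in $H^1(S_b)$ for $b=a_-^3$.
\end{proposition}

\section{Null vectors from holomorphic data}\label{sec:null}

A null vector solves $\Delta u+wu=0$ with $\partial_tu=\cos r\,u$ on the boundary. There is a formula that produces solutions of the equation from holomorphic functions, and it turns the boundary condition into a reality condition.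

\begin{lemma}\label{lem:local}
Let $y$ be holomorphic on an open set in the $z$-plane, and put
\[
L=y'-\frac{2\rho\bar z\,y}{1+s},\qquad \Lambda_0=y'',\quad \Lambda_1=zy''-y',\quad \Lambda_2=z^2y''-2zy'+2y .
\]
Then $d\Lambda_n=z^ny'''\,dz$ for $n=0,1,2$, and
\begin{equation}\label{eq:L}
\Delta L+wL=0,\qquad t\,\partial_tL-\frac{1-s}{1+s}L=\Lambda_1,\qquad L=\frac{z\Lambda_0-(1-s)\Lambda_1-\rho\bar z\Lambda_2}{1+s}.
\end{equation}
Conversely, if $f$ is holomorphic and $\Lambda_n$ are any primitives of $z^nf\,dz$, then $y=\frac12(z^2\Lambda_0-2z\Lambda_1+\Lambda_2)$ has $y'''=f$ and gives back these $\Lambda_n$.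
\end{lemma}

\begin{proof}
Differentiating the $\Lambda_n$ gives the first claim. From $\partial_{\bar z}\frac{\bar z}{1+s}=\frac1{(1+s)^2}$ we get $L_{\bar z}=-\frac{2\rho y}{(1+s)^2}$, and then
\[
L_{\bar zz}=-\frac{2\rho}{(1+s)^2}\Big(y'-\frac{2\rho\bar zy}{1+s}\Big)=-\frac w4L ,
\]
which is the equation since $\Delta=4\partial_z\partial_{\bar z}$. Next, $t\partial_t=z\partial_z+\bar z\partial_{\bar z}$ and
\[
zL_z=zy''-\frac{2s}{1+s}y'+\frac{2\rho\bar zs\,y}{(1+s)^2},\qquad \bar zL_{\bar z}=-\frac{2\rho\bar z\,y}{(1+s)^2}.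
\]
In $zL_z+\bar zL_{\bar z}-\frac{1-s}{1+s}L$ the terms with $y$ cancel and the coefficient of $y'$ is $-\frac{2s+1-s}{1+s}=-1$; this gives $\Lambda_1$. The third formula follows by inserting $y'=z\Lambda_0-\Lambda_1$ and $2y=z^2\Lambda_0-2z\Lambda_1+\Lambda_2$ into $(1+s)L=(1+s)y'-2\rho\bar zy$. For the converse, $y'=z\Lambda_0-\Lambda_1+\frac12(z^2-2z^2+z^2)f$, so $y''=\Lambda_0$, $zy''-y'=\Lambda_1$, and the formula for $\Lambda_2$ follows from the definition of $y$.
\end{proof}

The simplest case is $y=\alpha+\beta z+\frac12\gamma'z^2$, where $(\Lambda_0,\Lambda_1,\Lambda_2)=(\gamma',-\beta,2\alpha)$ and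
\[
\operatorname{Re}L=\frac{\operatorname{Re}\big[\bar z(\overline{\gamma'}-2\rho\alpha)\big]}{1+s}+\operatorname{Re}\beta\cdot x_0 .
\]
These are the linear functions on the cap, and \eqref{eq:L} says that the boundary condition holds exactly when $\operatorname{Re}\beta=0$, that is, for $x_1,x_2$. In general $u=\operatorname{Re}L$ depends on $y$ only through $G=\overline{\Lambda_0}-\rho\Lambda_2$ and $K=\operatorname{Re}\Lambda_1$, because $\operatorname{Re}(z\Lambda_0)=\operatorname{Re}(\bar z\overline{\Lambda_0})$. So on $S$ we do not need a single-valued $y$. We prescribe $f=y'''$ and ask only that $G$ and $K$ be single-valued.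

Which $f$ should we take? Near a branch point, with $z-p=\zeta^2$, a smooth odd $u$ is $O(\zeta)$. This suggests $y'=O(\zeta)$, $y=O(\zeta^3)$, and a pole of order $3$ for $f$. The boundary condition $K=0$, differentiated along $|z|=1$, reads $\operatorname{Re}(iz^2f)=0$. To express it, use instead of $\eta$ the function
\[
T=\eta\sqrt{1-bz^3},\qquad T^2=(b-z^3)(1-bz^3),
\]
with the principal root, which is holomorphic and nonvanishing near $\overline{\mathbb D}$. The function $T$ is odd, has simple zeros at the branch points, and its argument on $\partial S$ is known: on $|z|=1$ we have $b-z^3=-z^3\,\overline{(1-bz^3)}$, so $T^2=-z^3|1-bz^3|^2$. For $f=\Pi(z)/T^3$ with $\Pi$ holomorphic near $\overline{\mathbb D}$ this gives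
\begin{equation}\label{eq:real}
(z^2f)^2=-z^{-5}\,\Pi^2\,|1-bz^3|^{-6}\qquad\text{on }|z|=1 .
\end{equation}
Thus $z^2f$ is real if and only if $\Pi=-z^5\overline\Pi$ on the circle. Comparing Fourier coefficients, $\Pi$ is a polynomial of degree at most $5$ with
\begin{equation}\label{eq:Pi}
z^5\,\overline{\Pi(1/\bar z)}=-\Pi(z).
\end{equation}
Let $S^*$ be $S$ without the three branch points.

\begin{proposition}\label{prop:null}
Let $\Pi\ne0$ be a polynomial of degree at most $5$ satisfying \eqref{eq:Pi}, and $f=\Pi/T^3$. Suppose that the odd closed forms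
\[
\Gamma=\overline{f\,dz}-\rho z^2f\,dz,\qquad \Xi=\operatorname{Re}(zf\,dz)
\]
are exact on $S^*$. Then they have unique odd primitives $G$ and $K$, and
\begin{equation}\label{eq:u}
u=\frac{\operatorname{Re}(\bar zG)-(1-s)K}{1+s}
\end{equation}
extends to an odd smooth function on $S$ that is a null vector.
\end{proposition}

\begin{proof}
If $dG=\Gamma$, then $d(G+G\circ J)=0$, so subtracting a constant makes $G$ odd; an odd constant is zero, which gives uniqueness. The same holds for $K$. Thus $u$ is odd.

\emph{Equation.} Near a point of $S^*$, boundary points included, $z$ is a coordinate and $f$ is holomorphic in a full neighborhood. Choose primitives $\Lambda_2$ of $z^2f\,dz$ and $\Lambda_1$ of $zf\,dz$ with $\operatorname{Re}\Lambda_1=K$, and put $\Lambda_0=\overline{G+\rho\Lambda_2}$, a primitive of $f\,dz$. By Lemma~\ref{lem:local}, $u=\operatorname{Re}L$, so $u$ is smooth on $S^*$ with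
\begin{equation}\label{eq:ueq}
\Delta u+wu=0,\qquad t\,\partial_tu-\frac{1-s}{1+s}\,u=K .
\end{equation}

\emph{Boundary condition.} By \eqref{eq:real} and \eqref{eq:Pi}, $z^2f$ is real on $\partial S$, so $dK=\operatorname{Re}(iz^2f)\,d\varphi=0$ along $\partial S$. As $\partial S$ is connected, $K$ is constant there, and the constant is $0$ because $K$ is odd. By \eqref{eq:ueq}, $\partial_tu=\cos r\,u$ on $\partial S$.

\emph{Branch points.} Let $z-p=\zeta^2$, so that $J\zeta=-\zeta$. Then $f=\sum_{n\ge0}f_n\zeta^{2n-3}$, and $z^nf\,dz$ is $\zeta^{-2}d\zeta$ times an even power series. It has no residue, hence a primitive $\Lambda_n$ that is an odd Laurent series. The functions $\overline{\Lambda_0}-\rho\Lambda_2-G$ and $\operatorname{Re}\Lambda_1-K$ are constant and odd, hence zero, so $u=\operatorname{Re}L$ with $y$ built from these $\Lambda_n$. Each $\Lambda_n$ may have a pole, but the poles cancel in $L$. Indeed, $y$ is an odd Laurent series in $\zeta$, and $\frac d{dz}\zeta^m=\frac m2\zeta^{m-2}$ is nonzero for odd $m$.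 So a term $\zeta^m$ of $y$ produces a nonzero term $\zeta^{m-6}$ in $y'''=f$, which forces $m\ge3$. Hence $y$ and $y'$ are power series in $\zeta$ and $L$ is smooth at $\zeta=0$.

\emph{Conclusion.} If $u\equiv0$, then $K\equiv0$ by \eqref{eq:ueq}, so $zf\equiv0$, contrary to $\Pi\ne0$. Off the branch points $\Delta_h=\frac{2\Psi}w\Delta$, so $\Delta_hu+2\Psi u=0$ there and, by continuity, on $S$. Green's formula, with $\partial_\nu u\,ds=\partial_tu\,d\varphi$, gives $Q(u,v)=0$ for all $v\in H^1(S)$.
\end{proof}

\section{The period conditions}\label{sec:periods}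

Let $0_\pm=(0,\pm\sqrt b)$; both points are fixed by $\Omega$. Let $e_0$ be the path in $S^*$ that starts at $0_+$, runs over $[0,a)$ on the sheet where $T>0$, passes the branch point over $a$ by a small half-circle in the coordinate $\zeta$, and returns over $[0,a)$ with $T<0$ to $0_-$. Put $e_j=\Omega^je_0$. All three paths go from $0_+$ to $0_-$. Note $T\circ\Omega=T$ and $T\circ C=\overline T$.

\begin{lemma}\label{lem:exact}
Let $\theta$ be an odd closed $1$-form on $S^*$. Its integrals over the $e_j$ do not depend on the choice of the half-circles, and $\theta$ is exact if and only if $\int_{e_0}\theta=\int_{e_1}\theta=\int_{e_2}\theta$.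
\end{lemma}

\begin{proof}
The map $J$ rotates a small circle $c$ around a branch point onto itself, so $\int_c\theta=\int_cJ^*\theta=-\int_c\theta=0$. This gives the first claim. Such circles generate the kernel of $H_1(S^*)\to H_1(S)$, so the periods of $\theta$ define a linear map on $H_1(S;\mathbb Q)\cong\mathbb Q^2$. It suffices to show that the cycles $e_0-e_1$ and $e_1-e_2$ are independent there. The form $dz/T$ is holomorphic on all of $S$, since $dz=2\zeta\,d\zeta$, and $\int_{e_j}dz/T=2\omega^jB_0$ with $B_0=\int_0^adz/|T|>0$. If $n_1(e_0-e_1)+n_2(e_1-e_2)=0$ with $n_i\in\mathbb Q$, then $(1-\omega)(n_1+n_2\omega)B_0=0$, so $n_1=n_2=0$.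
\end{proof}

Put $A_n=\frac12\int_{e_0}z^n\,dz/T^3$. Pulling back by $\Omega^j$ gives
\begin{equation}\label{eq:An}
\frac12\int_{e_j}\frac{z^n\,dz}{T^3}=\omega^{j(n+1)}A_n .
\end{equation}
The $A_n$ are real: $\overline{A_n}=\frac12\int_{e_0}C^*(z^ndz/T^3)=\frac12\int_{Ce_0}z^ndz/T^3$, and by \eqref{eq:fixed} the path $Ce_0$ differs from $e_0$ only in the half-circle.

The solutions of \eqref{eq:Pi} are the real combinations of $z^n-z^{5-n}$ and $i(z^n+z^{5-n})$, $n=0,1,2$. Real coefficients will give $C$-even functions and imaginary coefficients $C$-odd ones. For $X_+$ we take the real solution made of $z$ and $z^4$, the monomials that $\Omega$ multiplies by $\omega$. For $X_-$ we take the two imaginary solutions that avoid these monomials. In both cases one real condition on $a$ remains.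

\begin{lemma}\label{lem:conditions}
Put
\[
D_-=(A_0+\rho A_7)(A_4-A_3)-(A_3+\rho A_4)(A_1-A_6),\qquad D_+=A_1-A_4+\rho(A_6-A_3).
\]
If $D_-=0$, then $S$ carries a null vector in $X_-$. If $D_+=0$, then $S$ carries a null vector in $X_+$.
\end{lemma}

\begin{proof}
\emph{The space $X_-$.} Let $\Pi=i[\alpha(1+z^5)+\alpha'(z^2+z^3)]$ with $\alpha,\alpha'\in\mathbb R$. By \eqref{eq:An} and $\omega^3=1$,
\[
\begin{aligned}
\tfrac12\textstyle\int_{e_j}f\,dz&=i[\alpha A_5+\alpha'A_2]+i\omega^j[\alpha A_0+\alpha'A_3],\\
\tfrac12\textstyle\int_{e_j}zf\,dz&=i\omega^{-j}[\alpha A_1+\alpha'A_4]+i\omega^j[\alpha A_6+\alpha'A_3],\\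
\tfrac12\textstyle\int_{e_j}z^2f\,dz&=i[\alpha A_2+\alpha'A_5]+i\omega^{-j}[\alpha A_7+\alpha'A_4].
\end{aligned}
\]
So the $j$-dependent part of $\frac12\int_{e_j}\Gamma$ is $-i\omega^{-j}[\alpha(A_0+\rho A_7)+\alpha'(A_3+\rho A_4)]$, and, since $\operatorname{Re}(i\omega^{\pm j})=\mp\operatorname{Im}\omega^j$, we have $\frac12\int_{e_j}\Xi=\operatorname{Im}(\omega^j)[\alpha(A_1-A_6)+\alpha'(A_4-A_3)]$. By Lemma~\ref{lem:exact} both forms are exact if and only if both brackets vanish. This real linear system has determinant $D_-$, so for $D_-=0$ it has a solution $(\alpha,\alpha')\ne0$, and Proposition~\ref{prop:null} gives a null vector $u$. From $f\circ C=-\bar f$ we get $C^*(z^nf\,dz)=-\overline{z^nf\,dz}$, hence $C^*\Gamma=-\overline\Gamma$ and $C^*\Xi=-\Xi$. The functions $G\circ C+\overline G$ and $K\circ C+K$ are constant and odd, hence zero. Then $\operatorname{Re}(\bar zG)\circ C=-\operatorname{Re}(z\overline G)=-\operatorname{Re}(\bar zG)$, and $u\circ C=-u$ by \eqref{eq:u}.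

\emph{The space $X_+$.} Let $\Pi=z-z^4$. Now $\frac12\int_{e_j}z^nf\,dz$ equals $\omega^{-j}(A_1-A_4)$, $A_2-A_5$, $\omega^j(A_3-A_6)$ for $n=0,1,2$. So $\Xi$ is always exact and $\frac12\int_{e_j}\Gamma=\omega^jD_+$. Let $D_+=0$ and let $u$ be the null vector. From $f\circ C=\bar f$ we get, as above, $G\circ C=\overline G$, $K\circ C=K$ and $u\circ C=u$. From $f\circ\Omega=\omega f$ we get $\Omega^*(z^nf\,dz)=\omega^{n+2}z^nf\,dz$; since $\overline{\omega^2}=\omega^4=\omega$, this gives $\Omega^*\Gamma=\omega\Gamma$ and $\Omega^*\Xi=\Xi$. Hence $G\circ\Omega=\omega G$, $K\circ\Omega=K$, the product $\bar zG$ is $\Omega$-invariant, and $u\circ\Omega=u$.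
\end{proof}

The $A_n$ are not integrals over $[0,a]$, since $|T|^{-3}$ is not integrable at $a$. Integration by parts expresses them through the convergent integrals
\[
B_n=\frac12\int_{e_0}\frac{z^n\,dz}T=\int_0^a\frac{z^n\,dz}{\sqrt{(b-z^3)(1-bz^3)}} .
\]
Let $c=\frac{1+b^2}{2b}>1$, $\kappa=c^2-1$, $N=3b\kappa$, so that $T^2=b(1-2cz^3+z^6)$, and put
\[
E_0=cB_0-B_3,\qquad E_1=2(cB_1-B_4).
\]

\begin{lemma}\label{lem:convergent}
We have
\[
\begin{aligned}
N^2D_-&=\kappa\big\{E_0[B_0+(1+2\rho)B_1]-E_1[(2+\rho)B_0+\rho B_1]\big\},\\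
ND_+&=(c-1)\big\{(c+1)(B_1+\rho B_0)-(E_1+\rho E_0)\big\}.
\end{aligned}
\]
\end{lemma}

\begin{proof}
From $T\,dT=3b(z^5-cz^2)\,dz$ we get
\[
d\Big(\frac{z^j}T\Big)=\frac{jz^{j-1}T^2\,dz-z^j\,T\,dT}{T^3}=b\,\frac{jz^{j-1}-(2j-3)cz^{j+2}+(j-3)z^{j+5}}{T^3}\,dz .
\]
For $j\ge1$ the function $z^j/T$ vanishes at $0_\pm$, so $jA_{j-1}-(2j-3)cA_{j+2}+(j-3)A_{j+5}=0$. The cases $j=1,2,4,5$ read
\[
A_6=\tfrac12(A_0+cA_3),\quad A_7=2A_1-cA_4,\quad A_9=5cA_6-4A_3,\quad A_{10}=\tfrac72cA_7-\tfrac52A_4 .
\]
Writing $z^n/T=z^nT^2/T^3$ gives $B_n=b(A_n-2cA_{n+3}+A_{n+6})$, hence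
\[
B_0=\tfrac{3b}2(A_0-cA_3),\quad B_1=3b(A_1-cA_4),\quad B_3=3b(cA_6-A_3),\quad B_4=\tfrac{3b}2(cA_7-A_4).
\]
Inserting $A_6$ and $A_7$, the terms with $A_0$ cancel in $E_0$ and those with $A_1$ cancel in $E_1$, leaving $E_0=3b(1-c^2)A_3$ and $E_1=3b(1-c^2)A_4$. Solving the formulas for $B_0,B_1$ for $A_0,A_1$ and using those for $A_6,A_7$, we obtain
\[
\begin{aligned}
&NA_3=-E_0,\qquad NA_0=-cE_0+2\kappa B_0,\qquad NA_6=-cE_0+\kappa B_0,\\
&NA_4=-E_1,\qquad NA_1=-cE_1+\kappa B_1,\qquad\ NA_7=-cE_1+2\kappa B_1 .
\end{aligned}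
\]
Therefore
\[
N^2D_-=\big[2\kappa(B_0+\rho B_1)-c(E_0+\rho E_1)\big](E_0-E_1)+(E_0+\rho E_1)\big[c(E_0-E_1)-\kappa(B_0-B_1)\big].
\]
The terms with the factor $c$ cancel, and collecting $E_0$ and $E_1$ gives the first formula. Finally $ND_+=-(c-1)(E_1+\rho E_0)+\kappa(B_1+\rho B_0)$ and $\kappa=(c-1)(c+1)$.
\end{proof}

\section{Power series and the order of the two roots}\label{sec:signs}

We need roots $a_-$ of $D_-$ and $a_+$ of $D_+$ with $a_-\le a_+$. We do not compute them. We find the signs of the two expressions as $a\to0$ and $a\to1$, respectively, and one point $a^*$ in between at which both signs are opposite to these. For the last step we expand in $x=b^2=a^6$, which is small in the relevant range.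

For $\tau>0$ and $0\le x<1$ let $\beta_\tau(x)=\int_0^1\xi^{\tau-1}(1-\xi)^{-1/2}(1-x\xi)^{-1/2}\,d\xi$. The substitution $z=a\xi^{1/3}$ gives
\[
B_n=\frac{a^{n+1}}{3\sqrt b}\,\beta_{(n+1)/3}(x).
\]
Since $\beta_\tau'=\frac12\int_0^1\xi^\tau(1-\xi)^{-1/2}(1-x\xi)^{-3/2}d\xi$ and
\[
\frac d{d\xi}\Big[\xi^\tau\Big(\frac{1-\xi}{1-x\xi}\Big)^{1/2}\Big]=\tau\xi^{\tau-1}\Big(\frac{1-\xi}{1-x\xi}\Big)^{1/2}-\frac{1-x}2\,\xi^\tau(1-\xi)^{-1/2}(1-x\xi)^{-3/2},
\]
integration over $[0,1]$ gives
\begin{equation}\label{eq:beta}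
(1-x)\beta_\tau'=\tau\int_0^1\xi^{\tau-1}\Big(\frac{1-\xi}{1-x\xi}\Big)^{1/2}d\xi=\tau(\beta_\tau-\beta_{\tau+1}),\qquad 0\le(1-x)\beta_\tau'\le1 .
\end{equation}
We use \eqref{eq:beta} to eliminate $\beta_{4/3}$ and $\beta_{5/3}$. As $2bc=1+x$ and $ba^3=x$,
\[
\begin{aligned}
2bE_0&=\frac a{3\sqrt b}\big[(1+x)\beta_{1/3}-2x\beta_{4/3}\big]=\frac a{3\sqrt b}(1-x)\big(\beta_{1/3}+6x\beta_{1/3}'\big),\\
2bE_1&=\frac{2a^2}{3\sqrt b}\big[(1+x)\beta_{2/3}-2x\beta_{5/3}\big]=\frac{a^2}{3\sqrt b}(1-x)\big(2\beta_{2/3}+6x\beta_{2/3}'\big).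
\end{aligned}
\]
Let $\mathrm B$ be the beta function, $F_0=\beta_{1/3}/\mathrm B(\frac13,\frac12)$, $F_1=\beta_{2/3}/\mathrm B(\frac23,\frac12)$, $k_0=\mathrm B(\frac23,\frac12)/\mathrm B(\frac13,\frac12)$, $m=k_0a$, and
\[
p_0=F_0,\qquad p_1=mF_1,\qquad P_0=F_0+6xF_0',\qquad P_1=m(2F_1+6xF_1').
\]
With $\lambda_a=a\,\mathrm B(\frac13,\frac12)/3\sqrt b>0$ we have $(B_0,B_1,2bE_0,2bE_1)=\lambda_a\,(p_0,p_1,(1-x)P_0,(1-x)P_1)$. Define
\[
\begin{aligned}
\delta_-(a,\rho)&=P_0\,[p_0+(1+2\rho)p_1]-P_1\,[(2+\rho)p_0+\rho p_1],\\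
\delta_+(a,\rho)&=(1-b)(P_1+\rho P_0)-(1+b)(p_1+\rho p_0).
\end{aligned}
\]
Lemma~\ref{lem:convergent}, $2b(c+1)=(1+b)^2$ and $1-x=(1-b)(1+b)$ give
\begin{equation}\label{eq:Ddelta}
2bN^2D_-=\kappa\lambda_a^2(1-x)\,\delta_-,\qquad 2bND_+=-(c-1)\lambda_a(1+b)\,\delta_+ .
\end{equation}
Both $\delta_\pm$ are continuous in $a\in(0,1)$ and affine in $\rho$.

\begin{lemma}\label{lem:ends}
For fixed $\rho\in[0,1]$: $\delta_-\to1$ as $a\to0$, and $\delta_+\to-\infty$ as $a\to1$.
\end{lemma}

\begin{proof}
As $a\to0$, $x,m\to0$, so $p_0,P_0\to1$ and $p_1,P_1\to0$. As $a\to1$, $\beta_{2/3}\to\int_0^1\xi^{-1/3}(1-\xi)^{-1}d\xi=\infty$ by monotone convergence, so $p_1\to\infty$, while $p_0>0$. On the other hand $(1-x)(1-x\xi)^{-1/2}\le1$ shows $(1-x)F_i\le1$, and $(1-x)F_i'$ is bounded by \eqref{eq:beta}. As $1-b\le1-x$, the term $(1-b)(P_1+\rho P_0)$ stays bounded.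
\end{proof}

\begin{lemma}\label{lem:middle}
For each $\rho\in[0,1]$ there is $a^*\in(0,1)$ with $\delta_-(a^*,\rho)<0<\delta_+(a^*,\rho)$.
\end{lemma}

\begin{proof}
\emph{The constant $k_0$.} The reflection formula gives $\Gamma(\frac13)\Gamma(\frac23)=2\pi/\sqrt3$ and $\Gamma(\frac56)\Gamma(\frac76)=\frac16\Gamma(\frac56)\Gamma(\frac16)=\pi/3$, so $\mathrm B(\frac13,\frac12)\mathrm B(\frac23,\frac12)=2\sqrt3\,\pi$. The duplication formula $\Gamma(\frac13)\Gamma(\frac56)=2^{1/3}\sqrt\pi\,\Gamma(\frac23)$ gives $\mathrm B(\frac13,\frac12)=\sqrt3\,\Gamma(\frac13)^3/2^{4/3}\pi$. With $\Gamma(\frac13)=2.67893853\ldots$ we get $\mathrm B(\frac13,\frac12)=4.206546\ldots$ and $k_0=2\sqrt3\,\pi/\mathrm B(\frac13,\frac12)^2=0.615020$ with error below $10^{-6}$.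

\emph{The series.} Expanding $(1-x\xi)^{-1/2}$ by the binomial series and using $\mathrm B(\tau+1,\frac12)=\frac\tau{\tau+1/2}\mathrm B(\tau,\frac12)$, we see that $\beta_\tau/\mathrm B(\tau,\frac12)$ is the hypergeometric series ${}_2F_1(\frac12,\tau;\tau+\frac12;x)$: its constant term is $1$, and the ratio of the coefficients of $x^{n+1}$ and $x^n$ is $\frac{(n+1/2)(n+\tau)}{(n+\tau+1/2)(n+1)}$. For $\tau=\frac13,\frac23$ the ratio lies in $(0,1)$, so the coefficients $d_{i,n}$ of $F_i$ are positive and decreasing, and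
\[
\begin{aligned}
F_0&=1+\tfrac15x+\tfrac6{55}x^2+\tfrac{14}{187}x^3+\dots, &P_0&=1+\tfrac75x+\tfrac{78}{55}x^2+\tfrac{266}{187}x^3+\dots,\\
F_1&=1+\tfrac27x+\tfrac{15}{91}x^2+\tfrac{200}{1729}x^3+\dots, &P_1/m&=2+\tfrac{16}7x+\tfrac{30}{13}x^2+\tfrac{4000}{1729}x^3+\dots,
\end{aligned}
\]
where the coefficients of $P_0$ and $P_1/m$ are $(1+6n)d_{0,n}$ and $(2+6n)d_{1,n}$. For $n\ge4$, $d_{0,n}<0.075$ and $d_{1,n}<0.116$. We only use $x\le0.0324$, where $x^4<1.11\cdot10^{-6}$. Each of the four omitted tails is then at most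
\[
0.116\sum_{n\ge4}(2+6n)x^n=0.116\,x^4\Big[\frac{26}{1-x}+\frac{6x}{(1-x)^2}\Big]<0.116\cdot1.11\cdot10^{-6}\cdot27.1<5\cdot10^{-6}.
\]

\emph{Four values of $b$.} The cubic polynomials and $k_0=0.615020$ give the following entries. Truncation, the error in $k_0$ and rounding to five decimals together contribute less than $2\cdot10^{-5}$ to each entry.
\begin{center}
\begin{tabular}{c|cccccc}
$b=(a^*)^3$ & $a^*$ & $m$ & $p_0$ & $p_1$ & $P_0$ & $P_1$\\ \hline
$0.18$ & $0.56462$ & $0.34725$ & $1.00660$ & $0.35053$ & $1.04690$ & $0.72109$\\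
$0.13$ & $0.50658$ & $0.31156$ & $1.00341$ & $0.31308$ & $1.02407$ & $0.63536$\\
$0.11$ & $0.47914$ & $0.29468$ & $1.00244$ & $0.29571$ & $1.01715$ & $0.59761$\\
$0.10$ & $0.46416$ & $0.28547$ & $1.00201$ & $0.28629$ & $1.01414$ & $0.57753$
\end{tabular}
\end{center}
To each $b$ we assign an interval $[\rho',\rho'']$, insert the tabulated entries into the formulas for $\delta_\pm$ at its endpoints, and round to four decimals.
\begin{center}
\begin{tabular}{c|c|cc|cc}
$b$ & $[\rho',\rho'']$ & $\delta_-(\rho')$ & $\delta_-(\rho'')$ & $\delta_+(\rho')$ & $\delta_+(\rho'')$\\ \hline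
$0.18$ & $[0,\,0.5]$ & $-0.0309$ & $-0.1533$ & $0.1777$ & $0.0130$\\
$0.13$ & $[0.5,\,0.77]$ & $-0.0245$ & $-0.0772$ & $0.0775$ & $0.0119$\\
$0.11$ & $[0.77,\,0.95]$ & $-0.0119$ & $-0.0432$ & $0.0439$ & $0.0066$\\
$0.10$ & $[0.95,\,1]$ & $-0.0061$ & $-0.0142$ & $0.0248$ & $0.0154$
\end{tabular}
\end{center}
For instance, in the first row $\delta_-(0)=1.04690\cdot1.35713-0.72109\cdot2.01320$ and $\delta_+(0)=0.82\cdot0.72109-1.18\cdot0.35053$.

\emph{Error propagation.} The true and the tabulated entries lie in the box $1\le p_0\le1.007$, $0.28\le p_1\le0.351$, $1.01\le P_0\le1.05$, $0.57\le P_1\le0.722$. There, for $\rho\in[0,1]$, the partial derivatives of $\delta_-$ in $P_0,p_0,p_1,P_1$, namely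
\[
p_0+(1+2\rho)p_1,\qquad P_0-(2+\rho)P_1,\qquad (1+2\rho)P_0-\rho P_1,\qquad -(2+\rho)p_0-\rho p_1,
\]
are bounded in absolute value by $2.1$, $1.2$, $3.2$, $3.4$. The absolute values of the partial derivatives of $\delta_+$ add up to $(1-b)(1+\rho)+(1+b)(1+\rho)\le4$. So the errors in the entries change $\delta_-$ by less than $9.9\cdot2\cdot10^{-5}$ and $\delta_+$ by less than $4\cdot2\cdot10^{-5}$. With the final rounding, each number in the second table is within $3\cdot10^{-4}$ of the true value, while its absolute value is at least $0.006$. Hence all signs are correct. Since $\delta_\pm$ are affine in $\rho$, the signs persist on each interval, and the four intervals cover $[0,1]$.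
\end{proof}

Several rows are needed because the admissible $b$ moves with $\rho$: extending the affine functions in the second table, $\delta_+<0$ for $b=0.18$, $\rho=1$, and $\delta_->0$ for $b=0.10$, $\rho=0$.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Fix $\rho\in(0,1)$ and take $a^*$ from Lemma~\ref{lem:middle}. By Lemma~\ref{lem:ends} and the intermediate value theorem there are $a_-\in(0,a^*)$ with $\delta_-(a_-,\rho)=0$ and $a_+\in(a^*,1)$ with $\delta_+(a_+,\rho)=0$. By \eqref{eq:Ddelta}, $D_-=0$ for $a=a_-$ and $D_+=0$ for $a=a_+$. Lemma~\ref{lem:conditions} provides null vectors in $X_-$ on $S_{a_-^3}$ and in $X_+$ on $S_{a_+^3}$. As $a_-<a_+$, Proposition~\ref{prop:criterion} gives the claim with $b=a_-^3$. By Section~\ref{sec:cap}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:degenerate}.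
\end{proof}

\begin{thebibliography}{9}

\bibitem{LM}
Vanderson Lima and Ana Menezes, \emph{Eigenvalue problems and free boundary minimal surfaces in spherical caps}, arXiv:2307.13556 (2023).

\end{thebibliography}
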